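\title{A counterexample to a $k$-positivity conjecture for Kazhdan--Lusztig immanants}

\begin{abstract}
A real matrix is $k$-positive if all its minors of size at most $k$ are positive. We disprove the conjecture that the Kazhdan--Lusztig immanant of a permutation avoiding the pattern $12\cdots(k+1)$ is positive on $k$-positive matrices. The immanant of $v=43281765$, which avoids $123$, is negative on a $2$-positive matrix. We compute it by hand on matrices with four equal columns, using an induced module of the Hecke algebra of $S_8$. A lifting construction then gives counterexamples in $S_n$ for all $k\ge 2$ and $n\ge 4k$. For $k=1$ the conjecture holds.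
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

For a function $f:S_n\to\mathbb C$ and an $n\times n$ matrix $Y=(Y_{ij})$, the \emph{immanant} $\operatorname{Imm}_fY$ is the sum $\sum_{w\in S_n}f(w)\,Y_{1,w(1)}\cdots Y_{n,w(n)}$; the sign character gives the determinant. The \emph{Kazhdan--Lusztig immanant} of Rhoades and Skandera attached to $v\in S_n$ is
\begin{equation}\label{eq:def}
\operatorname{Imm}_vY=\sum_{w\ge v}(-1)^{\ell(w)-\ell(v)}\,P_{w_0w,\,w_0v}(1)\;Y_{1,w(1)}\cdots Y_{n,w(n)},
\end{equation}
where $\ge$ is the Bruhat order, $\ell$ is the length, $w_0=n\cdots21$ is the longest element, and $P_{x,y}(q)$ is the Kazhdan--Lusztig polynomial; Section~\ref{sec:KL} recalls these notions. Let $X=(x_{ij})$ be an $m\times m$ matrix of indeterminates and put $[m]=\{1,\dots,m\}$. For multisets $R=\{r_1\le\dots\le r_n\}$ and $C=\{c_1\le\dots\le c_n\}$ with elements in $[m]$, let $X(R,C)$ be the $n\times n$ matrix with $(i,j)$ entry $x_{r_i,c_j}$, so that rows and columns of $X$ are repeated according to their multiplicity. We regard $\operatorname{Imm}_vX(R,C)$ as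 a polynomial function on $m\times m$ matrices, and we write $M(R,C)$ in the same sense for a numerical matrix $M$.

A real matrix is \emph{$k$-positive} if all its minors of size at most $k$ are positive, and a polynomial function on $m\times m$ matrices is \emph{$k$-positive} if it is positive on every $k$-positive $m\times m$ matrix. The smaller $k$ is, the more matrices are tested. How small can $k$ be for a given $v$? In the following examples all the polynomials $P_{x,y}$ that occur equal $1$ (Lemma~\ref{lem:KL}(c)), and $\Delta_{I,I'}$ is the minor of $Y$ on rows $I$ and columns $I'$.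
\begin{itemize}
\item For $v=12\cdots n$ the immanant is $\det Y$, a minor of size $n$.
\item For $v=w_0$ it is $Y_{1,n}Y_{2,n-1}\cdots Y_{n,1}$, a product of minors of size $1$.
\item For $v=3412$ the sum runs over $3412,\,4312,\,3421,\,4321$ and equals $\Delta_{12,34}\Delta_{34,12}$.
\item For $v=132$ the sum runs over $132,\,231,\,312,\,321$ and gives
\[
\operatorname{Imm}_{132}Y=Y_{11}Y_{23}Y_{32}-Y_{12}Y_{23}Y_{31}-Y_{13}Y_{21}Y_{32}+Y_{13}Y_{22}Y_{31}.
\]
Expanding both sides shows $Y_{22}\operatorname{Imm}_{132}Y=Y_{23}Y_{32}\Delta_{12,12}+\Delta_{12,23}\Delta_{23,12}$, so this immanant is $2$-positive.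
\end{itemize}
In each case the sign is decided by minors whose size is at most the length of the longest increasing subsequence of $v$. A permutation \emph{avoids the pattern} $12\cdots(k+1)$ when it has no increasing subsequence of length $k+1$, so the examples suggest the following statement, posed in \cite{CSB}.

\begin{quote}
\textbf{Conjecture.} Let $0<k<n\le m$ be integers, let $v\in S_n$ avoid $12\cdots(k+1)$, and let $R,C$ be $n$-element multisets with elements in $[m]$. If $\operatorname{Imm}_vX(R,C)$ is not identically zero, then it is $k$-positive.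
\end{quote}

The Conjecture is false.

\begin{theorem}\label{thm:main}
The permutation $v=43281765\in S_8$ avoids $123$. For every $m\ge8$ there is a $2$-positive $m\times m$ matrix on which $\operatorname{Imm}_vX([8],[8])$ is negative. Thus the Conjecture fails for $k=2$, $n=8$ and all $m\ge8$.
\end{theorem}

\begin{theorem}\label{thm:ext}
For every $k\ge2$, $n\ge4k$ and $m\ge n$ there is $v\in S_n$ avoiding $12\cdots(k+1)$ such that $\operatorname{Imm}_vX([n],[n])$ is negative on some $k$-positive $m\times m$ matrix. For $k=1$ the Conjecture is true. Hence $k=1$ is the only value of $k$ for which it holds for all $n$ and $m$.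
\end{theorem}

We do not determine the smallest $n$ for which the Conjecture fails for a given $k$.

A negative value persists under small perturbation, so it suffices to find one at a \emph{limit} of $2$-positive matrices, and among such limits are degenerate matrices on which \eqref{eq:def} collapses. If several columns are equal, only sums of coefficients over cosets of a parabolic subgroup matter, and these sums can be computed in a small module without knowing any single polynomial $P_{x,y}$ (Section~\ref{sec:words}). For $v=43281765$ the outcome is a positive product of $2\times2$ minors plus a positive multiple of one $3\times3$ minor; that minor may be negative on a $2$-positive matrix, and it can be made to dominate (Section~\ref{sec:eight}). This proof uses only the theorem of Kazhdan and Lusztig that defines the polynomials. Theorem~\ref{thm:ext} (Section~\ref{sec:ext}) also uses their inversion formula and a vanishing theorem from \cite{RS}.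

\section{The Kazhdan--Lusztig basis}\label{sec:KL}

We multiply permutations as maps, $(xy)(i)=x(y(i))$, and put $s_i=(i\ \,i{+}1)$. In one-line notation, right multiplication by $s_i$ swaps the entries in positions $i,i+1$, and left multiplication swaps the values $i,i+1$. The length $\ell(w)$ is the number of inversions of $w$, which is also the least number of factors in an expression of $w$ as a product of the $s_i$; an expression with $\ell(w)$ factors is \emph{reduced}. In the Bruhat order, $x\le y$ means that a reduced expression of $x$ occurs as a subword of a given reduced expression of $y$. The map $w\mapsto ww_0$ reverses this order, and $\ell(ww_0)=\ell(w_0)-\ell(w)$.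

The Hecke algebra $\mathcal H=\mathcal H(S_n)$ is the $\mathbb Z[u^{\pm1}]$-algebra with basis $\{H_w\}_{w\in S_n}$ and, for $s=s_i$,
\begin{equation}\label{eq:hecke}
H_wH_s=\begin{cases}H_{ws}&\text{if }ws>w,\\ H_{ws}+(u-u^{-1})H_w&\text{if }ws<w.\end{cases}
\end{equation}
In particular $H_s^2=1+(u-u^{-1})H_s$, and $H_{xy}=H_xH_y$ if $\ell(xy)=\ell(x)+\ell(y)$. In terms of the basis $T_w$ over $\mathbb Z[q^{\pm1/2}]$ one has $u=q^{1/2}$ and $H_w=q^{-\ell(w)/2}T_w$. The \emph{bar involution} is the ring automorphism with $\bar u=u^{-1}$ and $\overline{H_s}=H_s^{-1}=H_s-(u-u^{-1})$. Applying it to the factors of a reduced expression gives $\overline{H_w}\in H_w+\sum_{x<w}\mathbb Z[u^{\pm1}]H_x$. The elements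
\[
h_i=H_{s_i}-u
\]
are bar-invariant, since $\overline{h_i}=H_{s_i}-(u-u^{-1})-u^{-1}$.

By \cite[Theorem~1.1]{KL} there are unique polynomials $P_{x,y}\in\mathbb Z[q]$, $x\le y$, with $P_{y,y}=1$ and $\deg P_{x,y}\le\frac12(\ell(y)-\ell(x)-1)$ for $x<y$, such that
\begin{equation}\label{eq:C}
C_y=\sum_{x\le y}(-1)^{\ell(y)-\ell(x)}u^{\ell(y)-\ell(x)}P_{x,y}(u^{-2})\,H_x
\end{equation}
is bar-invariant. The degree bound says that $C_y\in H_y+\sum_{x<y}u\mathbb Z[u]H_x$. We set $P_{x,y}=0$ if $x\not\le y$. The tool for recognizing such elements, in $\mathcal H$ and later in a quotient of it, is the following.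

\begin{lemma}\label{lem:unique}
Let $V$ be a free $\mathbb Z[u^{\pm1}]$-module with a basis $\{b_w\}$ indexed by a finite poset, and let $G\mapsto\overline G$ be an additive map with $\overline{pG}=\bar p\,\overline G$ and $\overline{b_w}\in b_w+\sum_{x<w}\mathbb Z[u^{\pm1}]b_x$. If $\overline G=G$ and all coefficients of $G$ lie in $u\mathbb Z[u]$, then $G=0$.
\end{lemma}

\begin{proof}
Otherwise let $w$ be maximal among the indices at which $G$ has a nonzero coefficient, say $p$. By triangularity the coefficient of $b_w$ in $\overline G$ is $\bar p$, so $\bar p=p$. But $p$ contains only positive powers of $u$ and $\bar p$ only negative ones.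
\end{proof}

Consequently $C_y$ is the only bar-invariant element of $\mathcal H$ with coefficient $1$ at $H_y$ and all other coefficients in $u\mathbb Z[u]$. For $x\in S_a$ and $x'\in S_b$ let $x\oplus x'\in S_{a+b}$ have one-line notation $x(1),\dots,x(a),\,a+x'(1),\dots,a+x'(b)$.

\begin{lemma}\label{lem:KL}
\begin{itemize}
\item[(a)] $P_{w_0xw_0,\,w_0yw_0}=P_{x,y}$ for $x,y\in S_n$.
\item[(b)] The elements below $y\oplus y'$ are the $x\oplus x'$ with $x\le y$ and $x'\le y'$, and $P_{x\oplus x',\,y\oplus y'}=P_{x,y}P_{x',y'}$.
\item[(c)] If $\ell(y)\le2$ or $y=w_0$, then $P_{x,y}=1$ for all $x\le y$.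
\end{itemize}
\end{lemma}

\begin{proof}
In each part we exhibit an element with the characterizing property of $C_y$ and compare with \eqref{eq:C}.

(a) Conjugation by $w_0$ sends $s_i$ to $s_{n-i}$, so $H_x\mapsto H_{w_0xw_0}$ is an algebra automorphism that commutes with the bar involution. It sends $C_y$ to $C_{w_0yw_0}$.

(b) The first claim is the subword definition. The span of the $H_{x\oplus x'}$ is the subalgebra $\mathcal H(S_a)\otimes\mathcal H(S_b)$, with $H_{x\oplus x'}=H_x\otimes H_{x'}$ and compatible bar involutions. Hence $C_{y\oplus y'}=C_y\otimes C_{y'}$.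

(c) We have $C_{s_i}=h_i$, and $C_{s_is_j}=h_ih_j=H_{s_is_j}-uH_{s_i}-uH_{s_j}+u^2$ for $i\ne j$. For $w_0$, consider the elements $G=\sum_xg_xH_x$ with $GH_s=-u^{-1}G$ for all $s=s_i$. For $x<xs$ the coefficient of $H_x$ in $GH_s$ is $g_{xs}$, so $g_x=-u\,g_{xs}$, and $G$ is determined by $g_{w_0}$. The element $G_0=\sum_x(-u)^{\ell(w_0)-\ell(x)}H_x$ is of this kind: it is a combination of the elements $H_{xs_i}-uH_x=H_xh_i$ with $x<xs_i$, and $h_iH_{s_i}=1-u^{-1}H_{s_i}=-u^{-1}h_i$. Applying the bar involution gives $\overline{G_0}H_s^{-1}=-u\,\overline{G_0}$, so $\overline{G_0}$ is of the same kind, and its coefficient at $H_{w_0}$ is $1$. Thus $\overline{G_0}=G_0=C_{w_0}$.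
\end{proof}

We now rewrite \eqref{eq:def} so that its coefficients are those of a single $C_y$. Put $y=vw_0$ and $x=ww_0$; their one-line notations are those of $v$ and $w$ read backward. Then $w\ge v$ if and only if $x\le y$, we have $\ell(w)-\ell(v)=\ell(y)-\ell(x)$, and $P_{w_0w,w_0v}=P_{x,y}$ by Lemma~\ref{lem:KL}(a). Since $x(i)=w(n+1-i)$,
\begin{equation}\label{eq:rev}
\operatorname{Imm}_vY=\sum_{x\le y}(-1)^{\ell(y)-\ell(x)}P_{x,y}(1)\prod_{i=1}^nY_{n+1-i,\,x(i)},\qquad y=vw_0 .
\end{equation}
So $\operatorname{Imm}_vY$ is obtained from $C_y$ by setting $u=1$ and replacing $H_x$ by a monomial in the matrix $Y$ with its rows in reverse order.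

\section{Equal columns and a module of words}\label{sec:words}

Fix $1\le p\le n$ and suppose that the first $p$ columns of $Y$ consist of ones. Then the monomial in \eqref{eq:rev} does not change when the values $1,\dots,p$ of $x$ are permuted, that is, when $x$ is replaced by $\sigma x$ with $\sigma\in S_p=\langle s_1,\dots,s_{p-1}\rangle$. We need only the sums of the coefficients of $C_y$ over the cosets $S_px$ at $u=1$. To keep the bar involution and Lemma~\ref{lem:unique} available, we form these sums before setting $u=1$, in a quotient of $\mathcal H$.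

Call $w$ \emph{minimal} if the values $1,\dots,p$ appear in it from left to right in increasing order. Every $x\in S_n$ is uniquely $\sigma w$ with $\sigma\in S_p$ and $w$ minimal, and $\ell(\sigma w)=\ell(\sigma)+\ell(w)$, so $H_{\sigma w}=H_\sigma H_w$. Let $\mathcal H(S_p)$ act on $\mathbb Z[u^{\pm1}]$ by $H_{s_j}\mapsto u$; this respects the quadratic relation, and it becomes the trivial action at $u=1$, which is what summation over a coset requires. Put
\[
\mathcal N=\mathbb Z[u^{\pm1}]\otimes_{\mathcal H(S_p)}\mathcal H,\qquad e=1\otimes1 .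
\]
This right $\mathcal H$-module has the basis $\{eH_w: w\text{ minimal}\}$, and $eH_{\sigma w}=u^{\ell(\sigma)}eH_w$. It is the quotient of $\mathcal H$ by the right ideal generated by $h_1,\dots,h_{p-1}$. These generators are bar-invariant, so $\overline{eh}=e\bar h$ is well defined. Since $x=\sigma w'<w$ implies $w'\le x<w$, the triangularity of the bar involution passes to the basis $eH_w$, and Lemma~\ref{lem:unique} applies to $\mathcal N$.

Encode a minimal $w$, and the basis element $eH_w$, by the \emph{word} $w_1\cdots w_n$ obtained from the one-line notation by writing the letter $o$ for each of the values $1,\dots,p$ and $A,B,C,\dots$ for $p+1,p+2,p+3,\dots$. Order the letters $o<A<B<\cdots$. For letters $r>l$ put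
\[
\langle rl\rangle=rl-u\,lr ,
\]
and extend concatenation linearly. If $r,l$ are the letters in positions $i,i+1$ of a word, then $h_i$ changes only these two positions, by the rule
\begin{equation}\label{eq:rule}
(rl)\,h=\begin{cases}\langle lr\rangle&r<l,\\ 0&r=l=o,\\ -u^{-1}\langle rl\rangle&r>l.\end{cases}
\end{equation}
Indeed, let $s=s_i$. If $r\ne l$ then $ws$ is minimal, with word $lr$ in these positions, and \eqref{eq:hecke} gives $(rl)h=lr-u\,rl$ for $r<l$ and $(rl)h=lr-u^{-1}rl$ for $r>l$. If $r=l=o$, the two values are $j,j+1$ for some $j<p$, so $ws=s_jw>w$ and $eH_wH_s=u\,eH_w$.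

To the matrix $Y$ we attach the array $Z$ with rows indexed by positions and columns by letters: $Z_{i,o}=1$, and $Z_{i,X}$ is the entry of $Y$ in row $n+1-i$ and in the column numbered by the value that $X$ stands for. For $F=\sum_wF_w(u)\,w\in\mathcal N$ put
\[
\operatorname{ev}_Z(F)=\sum_wF_w(1)\prod_{i=1}^nZ_{i,w_i}.
\]

\begin{proposition}\label{prop:eval}
Let $v\in S_n$ be such that $y=vw_0$ is minimal. Let $F\in\mathcal N$ be bar-invariant, with coefficient $1$ at the word of $y$ and all other coefficients in $u\mathbb Z[u]$. Then $F=eC_y$, and $\operatorname{Imm}_vY=\operatorname{ev}_Z(F)$ for every matrix $Y$ whose first $p$ columns consist of ones.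
\end{proposition}

\begin{proof}
Let $\gamma_x$ be the coefficient of $H_x$ in $C_y$. The coefficient of a word $w$ in $eC_y$ is $\sum_{\sigma\in S_p}u^{\ell(\sigma)}\gamma_{\sigma w}$. Here $\gamma_x\in u\mathbb Z[u]$ for $x\ne y$, and since $y$ is minimal, $\sigma w=y$ only for $\sigma=1$, $w=y$. Also $\gamma_{\sigma y}=0$ for $\sigma\neq1$, as $\sigma y$ is longer than $y$. So $eC_y$ has coefficient $1$ at $y$ and all other coefficients in $u\mathbb Z[u]$, and it is bar-invariant. Lemma~\ref{lem:unique} applied to $F-eC_y$ gives $F=eC_y$. At $u=1$ this reads $F_w(1)=\sum_{\sigma}(-1)^{\ell(y)-\ell(\sigma w)}P_{\sigma w,y}(1)$, and grouping \eqref{eq:rev} by cosets gives the last claim.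
\end{proof}

Minimality cannot be dropped: for $n=p=2$ and $y=21$ we have $eC_y=eh_1=0$. To find $F$, we try the product $e\,h_{i_1}\cdots h_{i_\ell}$ along a reduced expression of $y$. It is bar-invariant for free. What has to be checked is the condition on the coefficients, which is endangered only by the factor $u^{-1}$ in the third case of \eqref{eq:rule}. Two special cases of \eqref{eq:rule} start every computation: for a letter $X>o$, with $h$ acting on the first two positions shown,
\begin{equation}\label{eq:slide}
oX\mapsto\langle Xo\rangle,\qquad o\langle Xo\rangle=oXo-u\,ooX\mapsto\langle Xo\rangle o .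
\end{equation}

\begin{example}\label{ex:2143}
Let $n=4$, $p=2$, $v=2143$, so $y=3412=s_2s_1s_3s_2$ has the word $ABoo$. By \eqref{eq:slide}, $h_2$, $h_1$, $h_3$ take $e=ooAB$ to $o\langle Ao\rangle B$, $\langle Ao\rangle oB$, $\langle Ao\rangle\langle Bo\rangle$ in turn. The last factor $h_2$ acts at the junction of the two brackets. Of the four words $AoBo$, $AooB$, $oABo$, $oAoB$, which have the coefficients $1,-u,-u,u^2$, the second is killed and the fourth acquires the factor $-u^{-1}$:
\[
F=e\,h_2\,h_1h_3\,h_2=A\langle Bo\rangle o-u\,o\langle BA\rangle o-u\,o\langle Ao\rangle B .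
\]
The coefficient of $ABoo$ is $1$ and all others are divisible by $u$, so Proposition~\ref{prop:eval} applies. Writing $A_i=Z_{i,A}$ and $B_i=Z_{i,B}$,
\begin{align*}
\operatorname{Imm}_{2143}Y&=A_1(B_2-B_3)-(B_2A_3-A_2B_3)-(A_2-A_3)B_4\\
&=(A_1-A_2)(B_2-B_3)+(A_2-A_3)(B_2-B_4).
\end{align*}
If the $2\times2$ minors of $Y$ are nonnegative, then the minors that use column $1$ show that each column of $Y$ increases weakly downward. So $A_i$ and $B_i$ decrease weakly in $i$, and the immanant is nonnegative, as the Conjecture predicts.
\end{example}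

The final formula of the example involves only differences within a column. This holds whenever the computation passes through a product of brackets $\langle Xo\rangle$.

\begin{lemma}\label{lem:transl}
Let $n=2p$, let $X_1<\dots<X_p$ be the letters other than $o$, and let $F=\langle X_1o\rangle\cdots\langle X_po\rangle\, h_{i_1}\cdots h_{i_r}$. Then $\operatorname{ev}_Z(F)$ does not change when a constant is added to all entries of a column $X_t$ of $Z$.
\end{lemma}

\begin{proof}
By \eqref{eq:rule}, at $u=1$ the operator $h_i$ is the swap of positions $i,i+1$ minus the identity. So at $u=1$ the element $F$ is an integral combination of elements obtained from $\prod_t(X_to-oX_t)$ by permuting the positions, and each of these evaluates to a product $\prod_t(Z_{i_t,X_t}-Z_{j_t,X_t})$.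
\end{proof}

We use Lemma~\ref{lem:transl} to subtract from each column $X$ of $Z$ its last entry $Z_{n,X}$, which comes from the first row of $Y$. After this normalization every piece of a term of $F$ is a minor of $Y$ that uses column $1$. A single letter $X$ in position $i<n$ evaluates to the $2\times2$ minor on rows $1,\,n+1-i$ and columns $1,X$. A bracket $\langle Xo\rangle$ in positions $i,i+1$ evaluates to the $2\times2$ minor on rows $n-i,\,n+1-i$ and columns $1,X$. A bracket $\langle X'X\rangle$ with $o<X<X'$ in positions $i,i+1<n$ evaluates to the $3\times3$ minor on rows $1,\,n-i,\,n+1-i$ and columns $1,X,X'$, as one sees by subtracting the first row of this minor from the other two. Only the last kind escapes $2$-positivity. In Example~\ref{ex:2143} the bracket $\langle BA\rangle$ was absorbed by the other terms. We now show a permutation where such a bracket survives.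

\section{The permutation $43281765$}\label{sec:eight}

Let $v=43281765$. It is the union of the decreasing subsequences $4,3,2,1$ and $8,7,6,5$; an increasing subsequence meets each of them at most once, so $v$ avoids $123$. Here $y=vw_0=56718234$, of length $15$, is minimal for $p=4$, with word $ABCoDooo$.

\subsection{The element $eC_y$}
The chain
\[
ooooABCD,\ oooAoBCD,\ ooAoBoCD,\ oAoBoCoD,\ AoBoCoDo,\ ABoCoDoo,\ ABCoDooo
\]
leads from $e$ to $y$ by $1+2+3+4+3+2=15$ swaps of adjacent increasing pairs. Accordingly put
\[
F=e\cdot h_4\cdot h_3h_5\cdot h_2h_4h_6\cdot h_1h_3h_5h_7\cdot h_2h_4h_6\cdot h_3h_5 .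
\]
In the first four layers we apply the factors from left to right, and each is an instance of \eqref{eq:slide}. For example, $h_2,h_4,h_6$ take $oo\langle Ao\rangle\langle Bo\rangle CD$ to $o\langle Ao\rangle o\langle Bo\rangle CD$, then $o\langle Ao\rangle\langle Bo\rangle oCD$, then $o\langle Ao\rangle\langle Bo\rangle\langle Co\rangle D$. The four layers produce in turn
\[
ooo\langle Ao\rangle BCD,\quad oo\langle Ao\rangle\langle Bo\rangle CD,\quad o\langle Ao\rangle\langle Bo\rangle\langle Co\rangle D,\quad\langle Ao\rangle\langle Bo\rangle\langle Co\rangle\langle Do\rangle .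
\]
In particular Lemma~\ref{lem:transl} applies to $F$. The fifth layer acts at all junctions of a row of brackets, as $h_2$ did in Example~\ref{ex:2143}. The same pattern recurs inside the sixth layer, so we treat it once.

\begin{lemma}\label{lem:chain}
Let $o<X_1<\dots<X_r$. Applying $h$ at each of the $r-1$ junctions of $\langle X_1o\rangle\cdots\langle X_ro\rangle$ gives
\begin{align*}
\Gamma(X_1,\dots,X_r)={}&X_1\langle X_2o\rangle\cdots\langle X_ro\rangle o\\
&-u\sum_{j=1}^{r-1}o\langle X_1o\rangle\cdots\langle X_{j-1}o\rangle\langle X_{j+1}X_j\rangle\langle X_{j+2}o\rangle\cdots\langle X_ro\rangle o\\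
&-u\,o\langle X_1o\rangle\cdots\langle X_{r-1}o\rangle X_r .
\end{align*}
\end{lemma}

\begin{proof}
Choose from each bracket either $X_to$ or $oX_t$, the latter with weight $-u$. The junctions are disjoint pairs of positions, and by \eqref{eq:rule} the pair at the junction of the factors $t,t+1$ becomes
\[
\begin{array}{c|cccc}
\text{factors}&X_to\,|\,X_{t+1}o&X_to\,|\,oX_{t+1}&oX_t\,|\,X_{t+1}o&oX_t\,|\,oX_{t+1}\\\hline
\text{junction}&\langle X_{t+1}o\rangle&0&\langle X_{t+1}X_t\rangle&-u^{-1}\langle X_to\rangle
\end{array}
\]
The surviving choices take $oX_t$ for $t\le j$ and $X_to$ for $t>j$, where $0\le j\le r$. The weight is $1$ for $j=0$ and $(-u)^j(-u^{-1})^{j-1}=-u$ for $j\ge1$.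
\end{proof}

After the fifth layer we therefore have
\begin{align*}
\Gamma(A,B,C,D)={}&A\langle Bo\rangle\langle Co\rangle\langle Do\rangle o-u\,o\langle BA\rangle\langle Co\rangle\langle Do\rangle o-u\,o\langle Ao\rangle\langle CB\rangle\langle Do\rangle o\\
&-u\,o\langle Ao\rangle\langle Bo\rangle\langle DC\rangle o-u\,o\langle Ao\rangle\langle Bo\rangle\langle Co\rangle D ,
\end{align*}
with brackets in positions $(2,3)$, $(4,5)$, $(6,7)$. The last layer $h_3h_5$ acts at the two junctions of these three brackets. Lemma~\ref{lem:chain} handles the first and the last term. In the three others we expand the middle bracket; for a middle word $rl$, the operator $h_3$ acts on the left bracket followed by $r$, and $h_5$ acts on $l$ followed by the right bracket. By \eqref{eq:rule}, with $X\in\{B,C\}$, these actions are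
\[
\begin{array}{ll}
\langle BA\rangle C\mapsto B\langle CA\rangle-uA\langle CB\rangle,&o\langle Do\rangle\mapsto\langle Do\rangle o,\\[2pt]
\langle BA\rangle o\mapsto-u^{-1}\big(B\langle Ao\rangle-uA\langle Bo\rangle\big),\qquad&X\langle Do\rangle\mapsto\langle DX\rangle o+\langle Xo\rangle D,\\[2pt]
\langle Ao\rangle X\mapsto A\langle Xo\rangle-u\,o\langle XA\rangle,&o\langle DC\rangle\mapsto\langle Do\rangle C-u\langle Co\rangle D,\\[2pt]
\langle Ao\rangle o\mapsto o\langle Ao\rangle,&B\langle DC\rangle\mapsto\langle DB\rangle C-u\langle CB\rangle D,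
\end{array}
\]
where the left column is $h_3$ on positions $2,3,4$ and the right column is $h_5$ on positions $5,6,7$. For instance, $X\langle Do\rangle=XDo-u\,XoD$ goes to $\langle DX\rangle o+(-u)(-u^{-1})\langle Xo\rangle D$, and $\langle Ao\rangle o=Aoo-u\,oAo$ goes to $0+(-u)(-u^{-1})\,o\langle Ao\rangle$. Inserting the middle brackets $Co-u\,oC$, $CB-u\,BC$ and $Bo-u\,oB$, we obtain
\begin{equation}\label{eq:F}
F=A\,\Gamma(B,C,D)\,o-u\,oQ_1o-u\,oQ_2o-u\,oQ_3o-u\,o\,\Gamma(A,B,C)\,D ,
\end{equation}
where
\begin{align*}
\Gamma(B,C,D)&=B\langle Co\rangle\langle Do\rangle o-u\,o\langle CB\rangle\langle Do\rangle o-u\,o\langle Bo\rangle\langle DC\rangle o-u\,o\langle Bo\rangle\langle Co\rangle D,\\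
Q_1&=\big[B\langle CA\rangle-uA\langle CB\rangle\big]\langle Do\rangle o+\big[B\langle Ao\rangle-uA\langle Bo\rangle\big]\big(\langle DC\rangle o+\langle Co\rangle D\big),\\
Q_2&=\big[A\langle Co\rangle-u\,o\langle CA\rangle\big]\big(\langle DB\rangle o+\langle Bo\rangle D\big)\\
&\qquad-u\big[A\langle Bo\rangle-u\,o\langle BA\rangle\big]\big(\langle DC\rangle o+\langle Co\rangle D\big),\\
Q_3&=\big[A\langle Bo\rangle-u\,o\langle BA\rangle\big]\big(\langle Do\rangle C-u\langle Co\rangle D\big)-u\,o\langle Ao\rangle\big(\langle DB\rangle C-u\langle CB\rangle D\big).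
\end{align*}
The one remaining factor $-u^{-1}$, from $\langle BA\rangle o$, has met the weight $-u$ of the middle word $oC$ in $Q_1$, so no negative power of $u$ is left. Every term of \eqref{eq:F} except $AB\langle Co\rangle\langle Do\rangle oo$ carries a factor $u$ and begins with $Ao$ or with $o$. The term $AB\langle Co\rangle\langle Do\rangle oo$ is $ABCoDooo$ plus multiples of $u$ of other words. Hence $F$ satisfies the hypotheses of Proposition~\ref{prop:eval}, and $\operatorname{Imm}_vY=\operatorname{ev}_Z(F)$ for every $8\times8$ matrix $Y$ whose first four columns consist of ones.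

\subsection{A staircase matrix}
We want a matrix with nonnegative $2\times2$ minors on which few terms of \eqref{eq:F} survive and on which some $3\times3$ minors are negative. Given numbers $\zeta_{pq}\ge1$, the matrix with entries $m_{ij}=\prod_{p<i,\,q<j}\zeta_{pq}$ has ones in its first row and column, and for $i<i'$, $j<j'$,
\begin{equation}\label{eq:cross}
\frac{m_{ij}\,m_{i'j'}}{m_{ij'}\,m_{i'j}}=\prod_{i\le p<i',\ j\le q<j'}\zeta_{pq}\ \ge1 ,
\end{equation}
so its $2\times2$ minors are nonnegative. Placing the only $\zeta_{pq}\ne1$ on an antidiagonal keeps many entries equal to $1$, and these become zeros after normalization. Let $a,b,c,d>1$, take $\zeta_{41}=a$, $\zeta_{32}=b$, $\zeta_{23}=c$, $\zeta_{14}=d$ and all other $\zeta_{pq}=1$ for $p,q\in[4]$: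
\[
M_0=\begin{pmatrix}1&1&1&1&1\\1&1&1&1&d\\1&1&1&c&cd\\1&1&b&bc&bcd\\1&a&ab&abc&abcd\end{pmatrix},\qquad
Y_0=M_0\big(\{1,1,2,3,3,4,5,5\},\{1,1,1,1,2,3,4,5\}\big).
\]
The first four columns of $Y_0$ consist of ones.

\begin{proposition}\label{prop:value}
For $v=43281765$,
\[
\operatorname{Imm}_vY_0=(a-1)(b-1)(c-1)\big[(ab-1)cd-(d-1)\big].
\]
For $a=b=c=\frac54$ and $d=4$ the value is $\frac1{64}\big(\frac{45}{16}-3\big)=-\frac3{1024}$.
\end{proposition}

\begin{proof}
Reverse the rows and subtract $1$ from the columns $A,B,C,D$, as Lemma~\ref{lem:transl} allows. The array $Z$ becomes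
\[
\begin{array}{c|cccc}\text{positions}&A&B&C&D\\\hline1,2&a-1&ab-1&abc-1&abcd-1\\3&0&b-1&bc-1&bcd-1\\4,5&0&0&c-1&cd-1\\6&0&0&0&d-1\\7,8&0&0&0&0\end{array}
\]
A word contributes only if $A,B,C,D$ stand in positions at most $2,3,5,6$ respectively. We go through \eqref{eq:F} at $u=1$; each $Q_t$ occupies positions $2$ to $7$, in the pattern $2\,|\,3,4\,|\,5,6\,|\,7$.
\begin{itemize}
\item In $A\Gamma(B,C,D)o$ the last term has $D$ in position $7$. There remain
$AB\langle Co\rangle\langle Do\rangle oo-Ao\langle CB\rangle\langle Do\rangle oo-Ao\langle Bo\rangle\langle DC\rangle oo$.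
\item In $-oQ_1o$ the terms with $B\langle CA\rangle$ or $B\langle Ao\rangle$ have $A$ in position $3$ or $4$, and those with $\langle Co\rangle D$ have $D$ in position $7$. There remain $oA\langle CB\rangle\langle Do\rangle oo+oA\langle Bo\rangle\langle DC\rangle oo$.
\item In $-oQ_2o$ the first product has $B$ in position $5$ or $6$. In the second, $o\langle BA\rangle$ has $A$ in position $3$ or $4$, and $\langle Co\rangle D$ has $D$ in position $7$. There remains $oA\langle Bo\rangle\langle DC\rangle oo$.
\item In $-oQ_3o$ position $7$ holds $C$ or $D$, and in $-o\Gamma(A,B,C)D$ position $8$ holds $D$. Nothing remains.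
\end{itemize}
Rows $1$ and $2$ of the array are equal, so the prefixes $Ao$ and $oA$ both give $a-1$. The terms with $\langle CB\rangle\langle Do\rangle$ cancel, while $\langle Bo\rangle\langle DC\rangle$ has the total coefficient $-1+1+1=1$. In positions $3,4$ the brackets $\langle Co\rangle$ and $\langle Bo\rangle$ give $(bc-1)-(c-1)=c(b-1)$ and $b-1$. In positions $5,6$ the brackets $\langle Do\rangle$ and $\langle DC\rangle$ give $(cd-1)-(d-1)=d(c-1)$ and $(cd-1)\cdot0-(c-1)(d-1)$. Therefore
\[
\operatorname{Imm}_vY_0=(a-1)\big[(ab-1)\cdot c(b-1)\cdot d(c-1)-(b-1)(c-1)(d-1)\big].\qedhere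
\]
\end{proof}

The surviving bracket $\langle DC\rangle$ is the minor $-(c-1)(d-1)$ of $M_0$ on rows $1,2,3$ and columns $1,4,5$. The positive term contains the factor $ab-1$, which the negative term lacks, so for fixed $c,d>1$ the immanant is negative as soon as $ab<1+(d-1)/(cd)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $a=b=c=\frac54$, $d=4$. Many $2\times2$ minors of $Y_0$ vanish, so we perturb. For $m\ge8$ let $\tilde Y$ be the $m\times m$ matrix with $\tilde Y_{ij}=(Y_0)_{\min(i,8),\min(j,8)}$. Its entries are positive, and $\tilde Y_{ij}\tilde Y_{i'j'}\ge\tilde Y_{ij'}\tilde Y_{i'j}$ for $i<i'$, $j<j'$: this is \eqref{eq:cross} for $M_0$, or an equality if a row or column is repeated. For $t>0$ put $M^{(t)}_{ij}=\tilde Y_{ij}(1+t)^{ij}$. Since $ij+i'j'-ij'-i'j=(i'-i)(j'-j)>0$, the inequality becomes strict, and $M^{(t)}$ is $2$-positive. As $t\to0^+$ the top left $8\times8$ block of $M^{(t)}$ tends to $Y_0$, so $\operatorname{Imm}_vX([8],[8])$ at $M^{(t)}$ tends to $-3/1024$ by Proposition~\ref{prop:value}. It is negative for small $t$; in particular the function is not identically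 zero, and the Conjecture fails.
\end{proof}

\section{All $k\ge2$, $n\ge4k$ and $m\ge n$}\label{sec:ext}

Call $v\in S_n$ \emph{$k$-bad} if $k<n$, $v$ avoids $12\cdots(k+1)$, and $\operatorname{Imm}_vM<0$ for some $k$-positive $n\times n$ matrix $M$. By Theorem~\ref{thm:main}, $43281765$ is $2$-bad. We raise $k$, then $n$, then $m$. Each step builds a matrix with repeated rows or columns, on which the new immanant reduces to the old one, and then approximates it.

\subsection{Three tools}
Recall the Cauchy--Binet formula $\Delta_{I,I'}(GY)=\sum_U\Delta_{I,U}(G)\Delta_{U,I'}(Y)$, the sum over index sets $U$ of the size of $I$, and the positivity of generalized Vandermonde determinants: $\det(z_i^{\,j_l})_{i,l}>0$ for $0<z_1<\dots<z_s$ and integers $0\le j_1<\dots<j_s$.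

\begin{lemma}\label{lem:approx}
Let $M$ be a $k$-positive $n\times n$ matrix with $k\le n$, and let $R,C$ be $N$-element multisets, each containing every element of $[n]$ and no others. Then $Y=M(R,C)$ is a limit of $k$-positive $N\times N$ matrices. So a polynomial function that is negative at $Y$ is negative on some $k$-positive $N\times N$ matrix.
\end{lemma}

\begin{proof}
A minor of $Y$ of size $s\le k$ is zero if it repeats a row or column of $M$, and it is a minor of $M$, hence positive, otherwise; the second case occurs for each $s\le k$. For $0<t<1$ let $G_t=(t^{(i-j)^2})_{i,j\in[N]}$. Since $t^{(i-j)^2}=t^{i^2}\,z_i^{\,j}\,t^{j^2}$ with $z_i=t^{-2i}$ increasing, all minors of $G_t$ are positive. By Cauchy--Binet a minor of $G_tYG_t$ of size $s\le k$ is a combination of all $s\times s$ minors of $Y$ with positive coefficients, so it is positive. As $t\to0$, $G_t$ tends to the identity matrix.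
\end{proof}

Let $w_a$ be the longest element of $S_a$ and $\mathbf J_a$ the $a\times a$ matrix of ones. For matrices, $\oplus$ denotes the block diagonal sum.

\begin{lemma}\label{lem:block}
For $v\in S_n$ and an $n\times n$ matrix $K$, $\operatorname{Imm}_{w_a\oplus v}(\mathbf J_a\oplus K)=\operatorname{Imm}_vK$.
\end{lemma}

\begin{proof}
For $z\in S_N$ put $C'_z=\sum_{x\le z}P_{x,z}(1)\,x$. These elements form a basis of the group algebra, being unitriangular in the Bruhat order. The inversion formula \cite[Theorem~3.1]{KL} states that $\sum_{x\le z\le w}(-1)^{\ell(w)-\ell(z)}P_{x,z}P_{w_0w,w_0z}=\delta_{x,w}$. With $Y_w=\prod_iY_{i,w(i)}$, it gives together with \eqref{eq:def}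
\begin{equation}\label{eq:dual}
\sum_z\operatorname{Imm}_z(Y)\,C'_z=\sum_{x,w}Y_w\,x\sum_{x\le z\le w}(-1)^{\ell(w)-\ell(z)}P_{x,z}(1)P_{w_0w,w_0z}(1)=\sum_wY_w\,w .
\end{equation}
So $\operatorname{Imm}_zY$ is the coefficient of $C'_z$ in $\sum_wY_ww$. By Lemma~\ref{lem:KL}(b) and (c), $C'_{w_a\oplus z}=C'_{w_a}\otimes C'_z$ and $C'_{w_a}=\sum_{\sigma\in S_a}\sigma$. For $Y=\mathbf J_a\oplus K$, formula \eqref{eq:dual} for $K$ yields
\[
\sum_wY_w\,w=\Big(\sum_{\sigma\in S_a}\sigma\Big)\otimes\sum_{x\in S_n}K_x\,x=\sum_{z\in S_n}\operatorname{Imm}_z(K)\,C'_{w_a\oplus z},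
\]
and we read off the coefficient of $C'_{w_a\oplus v}$.
\end{proof}

The third tool is the vanishing theorem of Rhoades and Skandera.

\begin{theorem}[\cite{RS}]\label{thm:RS}
If $w$ has no decreasing subsequence of length $r$, then $\operatorname{Imm}_w$ vanishes on matrices with $r$ equal rows.
\end{theorem}

For $w=12\cdots n$ and $r=2$ this is the vanishing of a determinant with two equal rows.

\subsection{Raising $k$}
The matrix $\mathbf J_a\oplus K$ of Lemma~\ref{lem:block} has zero blocks on both sides of the diagonal, and it gains no positivity over $K$. We use instead $\mathbf J_{a+n}+\varepsilon(0_a\oplus K)$, where $0_a$ is the $a\times a$ zero matrix. Its immanant turns out to be $\varepsilon^n\operatorname{Imm}_vK$, while its minors of size $s$ are governed for small $\varepsilon$ by minors of size $s-1$ of the matrix of successive differences of $K$.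

\begin{lemma}\label{lem:expand}
Let $v\in S_n$ have no decreasing subsequence longer than $a$. Then for every $n\times n$ matrix $K$ and every $\varepsilon$,
\[
\operatorname{Imm}_{w_a\oplus v}\big(\mathbf J_{a+n}+\varepsilon(0_a\oplus K)\big)=\varepsilon^n\operatorname{Imm}_vK .
\]
\end{lemma}

\begin{proof}
Put $v'=w_a\oplus v$. A decreasing subsequence of $v'$ lies in one of the two blocks, so it has length at most $a$. An immanant is linear in each row, so the left side is $\sum_{I\subseteq[a+n]}\varepsilon^{|I|}\operatorname{Imm}_{v'}Y^I$, where $Y^I$ has the rows of $0_a\oplus K$ in the positions $i\in I$ and rows of ones elsewhere. If $|I|<n$, then $Y^I$ has at least $a+1$ equal rows, and the term vanishes by Theorem~\ref{thm:RS} with $r=a+1$. If $I$ meets $[a]$, then $Y^I$ has a zero row. This leaves $I=\{a+1,\dots,a+n\}$. The lower left $n\times a$ block of this $Y^I$ is zero, so a nonzero monomial $Y^I_w$ has $w\in S_a\times S_n$ and does not involve the upper right block. Hence $\operatorname{Imm}_{v'}Y^I=\operatorname{Imm}_{v'}(\mathbf J_a\oplus K)$, and Lemma~\ref{lem:block} concludes.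
\end{proof}

For $v=21$ and $a=2$ this agrees with Example~\ref{ex:2143}: after subtracting $1$, the columns are $(A_i)=\varepsilon(K_{21},K_{11},0,0)$ and $(B_i)=\varepsilon(K_{22},K_{12},0,0)$, and the formula gives $A_1B_2=\varepsilon^2K_{12}K_{21}$. The hypothesis on $a$ is needed. For $v=21$ and $a=1$, the formula for $\operatorname{Imm}_{132}$ in Section~\ref{sec:intro} gives $\varepsilon K_{11}+\varepsilon^2K_{12}K_{21}$, and the term of lower order dominates for small $\varepsilon$.

\begin{proposition}\label{prop:lift}
Let $v\in S_n$ be $k$-bad with no decreasing subsequence longer than $a$. Then $v'=w_a\oplus v\in S_{a+n}$ is $(k+1)$-bad and has no decreasing subsequence longer than $a$.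
\end{proposition}

\begin{proof}
An increasing subsequence of $v'$ uses at most one entry of the block $w_a$, so $v'$ avoids $12\cdots(k+2)$. Decreasing subsequences were treated in the proof of Lemma~\ref{lem:expand}, and $k+1<a+n$. Let $M$ be $k$-positive with $\operatorname{Imm}_vM<0$.

\emph{Choice of $K$.} Let $L$ be the $n\times n$ lower triangular matrix of ones. Multiplication by $L$ forms partial sums, so $K=LM'L^{\mathsf T}$ says that $M'$ is the matrix of successive differences of $K$. We need $M'$ to be $k$-positive and $\operatorname{Imm}_vK<0$. A scaling reconciles the two demands, because partial sums of rapidly growing terms are dominated by their last term. Let $\Lambda=\operatorname{diag}(\tau,\tau^2,\dots,\tau^n)$ with $\tau>0$, let $M'=\Lambda M\Lambda$, which is $k$-positive, and let $K=LM'L^{\mathsf T}$. The matrix $\Lambda^{-1}L\Lambda$ has entries $\tau^{j-i}$ for $j\le i$ and zeros above the diagonal, so it tends to the identity as $\tau\to\infty$, and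
\[
\Lambda^{-1}K\Lambda^{-1}=(\Lambda^{-1}L\Lambda)\,M\,(\Lambda^{-1}L\Lambda)^{\mathsf T}\longrightarrow M .
\]
Every monomial of an immanant uses each row and each column once, so $\operatorname{Imm}_vK=(\det\Lambda)^2\operatorname{Imm}_v(\Lambda^{-1}K\Lambda^{-1})$. Fix $\tau$ so large that this is negative.

\emph{A $(k+1)$-positive matrix.} Let $L'$ be the $(n+1)\times(n+1)$ lower triangular matrix of ones. Its first column consists of ones and its lower right block is $L$, so for $\varepsilon>0$
\[
M_\varepsilon:=L'(1\oplus\varepsilon M')L'^{\mathsf T}=\mathbf J_{n+1}+\varepsilon(0_1\oplus K).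
\]
All minors of $L'$ are nonnegative: $L'$ arises from the identity by adding row $1$ to row $2$, then row $2$ to row $3$, and so on, so it is a product of bidiagonal matrices with nonnegative entries, whose minors are zero or products of entries. The entries of $M_\varepsilon$ are positive because those of $K$ are. For index sets $I=\{i_1<\dots<i_s\}$ and $I'$ of size $s$ with $2\le s\le k+1$, Cauchy--Binet gives
\[
\Delta_{I,I'}(M_\varepsilon)=\sum_{U,U'}\Delta_{I,U}(L')\,\Delta_{U,U'}(1\oplus\varepsilon M')\,\Delta_{I',U'}(L').
\]
If exactly one of $U,U'$ contains $1$, the middle factor has a zero row or column. If neither does, it is $\varepsilon^s$ times an $s\times s$ minor of $M'$, whose sign we do not control for $s=k+1$, but the term is $O(\varepsilon^s)$. If both do, it is $\varepsilon^{s-1}$ times a minor of $M'$ of size $s-1\le k$, which is positive, so the term is $\varepsilon^{s-1}$ times a nonnegative number. This number is positive for $U=\{1,i_2,\dots,i_s\}$ and the set $U'$ formed from $I'$ in the same way: the submatrix of $L'$ on rows $I$ and columns $U$ has ones on the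 diagonal, and zeros above it since $i_t>i_r$ for $t>r$. Thus $\Delta_{I,I'}(M_\varepsilon)=\varepsilon^{s-1}(\kappa+O(\varepsilon))$ with $\kappa>0$. There are finitely many minors, so $M_\varepsilon$ is $(k+1)$-positive for small $\varepsilon$.

\emph{Conclusion.} Repeating the first row and the first column of $M_\varepsilon$ so that each occurs $a$ times gives $\mathbf J_{a+n}+\varepsilon(0_a\oplus K)$, on which $\operatorname{Imm}_{v'}$ equals $\varepsilon^n\operatorname{Imm}_vK<0$ by Lemma~\ref{lem:expand}. By Lemma~\ref{lem:approx}, $\operatorname{Imm}_{v'}$ is negative on some $(k+1)$-positive matrix.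
\end{proof}

\subsection{Raising $n$ and $m$}

\begin{lemma}\label{lem:plus}
If $v\in S_n$ is $k$-bad, then so is $v^+=(n+1,v(1),\dots,v(n))\in S_{n+1}$.
\end{lemma}

\begin{proof}
The entry $n+1$ in the first position lies in no increasing subsequence of length $2$, so $v^+$ avoids $12\cdots(k+1)$. Reading backward gives $v^+w_{n+1}=(vw_n)\oplus1$. By Lemma~\ref{lem:KL}(b), the sum \eqref{eq:rev} for $v^+$ runs over the $x\oplus1$ with $x\le vw_n$ and has the same coefficients as the sum for $v$. The factor for $i=n+1$ is $Y_{1,n+1}$, so
\[
\operatorname{Imm}_{v^+}Y=Y_{1,n+1}\operatorname{Imm}_vY^-,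
\]
where $Y^-$ consists of rows $2,\dots,n+1$ and columns $1,\dots,n$ of $Y$. Given a $k$-positive $M$ with $\operatorname{Imm}_vM<0$, let $Y$ be obtained by repeating its first row and its last column. Then $Y^-=M$ and $Y_{1,n+1}=M_{1,n}>0$, so $\operatorname{Imm}_{v^+}Y<0$, and Lemma~\ref{lem:approx} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
The permutation $43281765$ is covered by the four increasing pairs $(4,8)$, $(3,7)$, $(2,6)$, $(1,5)$. A decreasing subsequence meets each pair at most once, so it has length at most $4$. Applying Proposition~\ref{prop:lift} with $a=4$ a total of $k-2$ times gives a $k$-bad permutation in $S_{8+4(k-2)}=S_{4k}$, and Lemma~\ref{lem:plus} then gives a $k$-bad $v\in S_n$ for every $n\ge4k$. Let $M$ be a $k$-positive $n\times n$ matrix with $\operatorname{Imm}_vM<0$ and let $m\ge n$. Repeat the last row and the last column of $M$ to reach size $m\times m$. The function $\operatorname{Imm}_vX([n],[n])$ depends only on the top left $n\times n$ block, which is $M$, so it is negative there, and by Lemma~\ref{lem:approx} it is negative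 on some $k$-positive $m\times m$ matrix.

For $k=1$, the only permutation avoiding $12$ is $w_0$, and $\operatorname{Imm}_{w_0}X(R,C)=\prod_{i=1}^nx_{r_i,\,c_{n+1-i}}$ is positive on matrices with positive entries.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CSB}
Sunita Chepuri and Melissa Sherman-Bennett, \emph{$k$-positivity of dual canonical basis elements from 1324- and 2143-avoiding Kazhdan-Lusztig immanants}, arXiv:2106.09150 (2021).

\bibitem{KL}
Kazhdan and Lusztig, Invent. Math. \textbf{53} (1979).

\bibitem{RS}
B. Rhoades and M. Skandera, \emph{Kazhdan--Lusztig immanants and products of matrix minors, II}, Linear Multilinear Algebra \textbf{58} (2010), 137--150.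

\end{thebibliography}
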